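# Density-1 sets below every nonzero generic degree

## 1. Sets that agree with a computable set on density 1

Suppose we know a set of natural numbers only through partial information: an oracle that answers on "almost all" inputs and never lies. One set is reducible to another if almost-complete information about the second yields almost-complete information about the first. Among the sets studied this way, those that contain almost every number form a special class. The only thing to find out about such a set is which points one may safely declare to be inside. The question of this lecture is whether this special kind of information is hidden inside every nontrivial set. It comes from Gregory Igusa, "The Generic Degrees of Density-1 Sets, and Characterization of the Hyperarithmetic Reals", arXiv:1402.3747 (2014). The answer will be yes. We fix the terms, treat a case that takes five lines, and then see what it was using.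

**Definition (density).** A set $S\subseteq\mathbb N$ has *density 1* if $\lim_n |S\cap\{0,\dots,n-1\}|/n=1$. It has *density 0* if its complement has density 1.

For example, the powers of $2$ form a set of density 0, since at most $1+\log_2 n$ of them are below $n\ge 1$. A finite union of density-0 sets has density 0, and a superset of a density-1 set has density 1.

**Definition (generic description).** A *generic description* of $A\subseteq\mathbb N$ is a partial function $\psi:\mathbb N\rightharpoonup\{0,1\}$ whose domain has density 1 and with $\psi(n)=A(n)$ for every $n\in\mathrm{dom}(\psi)$. The set $A$ is *generically computable* if it has a partial computable generic description.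

We identify a partial function with its graph, the set of coded pairs $\langle n,\psi(n)\rangle$. So $\psi\subseteq B$ means that $\psi$ is a restriction of the characteristic function of $B$. The total function $B$ is one of the generic descriptions of $B$.

**Definition (enumeration operator).** An enumeration operator is a c.e. set $\Phi$ of axioms $(u,E)$, with $u\in\mathbb N$ and $E$ a finite set, and $\Phi(X)=\{u:(u,E)\in\Phi\text{ for some }E\subseteq X\}$.

Three properties will be used all the time. The operator is monotone ($X\subseteq X'$ gives $\Phi(X)\subseteq\Phi(X')$). Each $u\in\Phi(X)$ is already in $\Phi(E)$ for some finite $E\subseteq X$. If $X$ is c.e., so is $\Phi(X)$. As an example, the axioms $(\langle y,1\rangle,\{\langle 2y,0\rangle\})$, for all $y$, turn the graph of $\psi$ into $\{\langle y,1\rangle:\psi(2y)=0\}$. Note what an operator cannot do: it cannot react to $\psi(n)$ being *undefined*.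

**Definition (generic reducibility).** $A\le_g B$ (also written $B\ge_g A$) if there is one enumeration operator $\Phi$ such that, for every generic description $\psi$ of $B$, $\Phi(\psi)$ is the graph of a generic description of $A$.

This is a preorder: the identity operator gives reflexivity, and enumeration operators compose. Its equivalence classes are the *generic degrees*. The least degree $0$ consists exactly of the generically computable sets. Indeed, if $\varphi$ is a partial computable generic description of $A$, the axioms $(\langle n,\varphi(n)\rangle,\emptyset)$ reduce $A$ to any set. Conversely, if $A\le_g B$ and $B$ has a partial computable generic description, then the operator sends its c.e. graph to a c.e. graph of a generic description of $A$. A degree is *nonzero* if it is not $0$. A *density-1 generic degree* is one that contains a set of density 1. So a nonzero density-1 degree is the degree of a density-1 set that is not generically computable.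

Such sets exist. For each $e$ with $W_e$ infinite (here $W_e$ is the $e$-th c.e. set), choose $w_e\in W_e$ with $w_e\ge 2^e$, and let $A$ omit exactly these $w_e$. At most $1+\log_2 n$ of the $w_e$ can be below $n\ge1$, so $A$ has density 1, and no infinite c.e. set is contained in $A$. By Fact 2 below, $A$ is not generically computable.

**The question.** *Is it true that for every nonzero generic degree $\mathbf b$ there is a nonzero density-1 generic degree $\mathbf a$ with $\mathbf b\ge_g\mathbf a$?*

We need three small facts. For $k\ge 0$ let $L_k=[2^k,2^{k+1})$, a block of $2^k$ numbers. The blocks partition $\{1,2,\dots\}$.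

**Fact 1.** $S$ has density 1 if and only if $|L_k\setminus S|/2^k\to 0$.

*Proof.* If $S$ has density 1, then $|L_k\setminus S|\le|[0,2^{k+1})\setminus S|=o(2^{k+1})$. Conversely, for $2^k\le n<2^{k+1}$ we have $|[0,n)\setminus S|\le 1+\sum_{i\le k}|L_i\setminus S|$. The $i$-th summand is $o(2^i)$, so the sum is $o(2^k)$: given $\varepsilon>0$, all but finitely many summands are at most $\varepsilon 2^i$, and $\sum_{i\le k}\varepsilon2^i\le 2\varepsilon 2^k$. Since $n\ge2^k$, the quotient $|[0,n)\setminus S|/n$ tends to 0. $\square$

**Fact 2.** A density-1 set $A$ is generically computable if and only if it has a c.e. subset of density 1.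

*Proof.* If $\varphi$ is a partial computable generic description of $A$, then $\{y:\varphi(y)=1\}=A\cap\mathrm{dom}\,\varphi$ is c.e. and of density 1. Conversely, the constant function $1$ on a c.e. density-1 subset of $A$ is a partial computable generic description of $A$. $\square$

**Fact 3.** Let $\Phi$ be an enumeration operator that outputs only pairs $\langle y,1\rangle$, and let $S^\psi=\{y:\langle y,1\rangle\in\Phi(\psi)\}$. If $S^\psi$ has density 1 for every generic description $\psi$ of $B$, then $A:=S^B$ has density 1 and $A\le_g B$ via $\Phi$.

*Proof.* $B$ is a generic description of itself, so $A=S^B$ has density 1. If $\psi$ is a generic description of $B$, then $\psi\subseteq B$, so $S^\psi\subseteq S^B=A$ by monotonicity. Hence $\Phi(\psi)$, the constant function 1 on the density-1 set $S^\psi\subseteq A$, is a generic description of $A$. $\square$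

So the task is to design a positive rule "$y\in S^\psi$" such that $S^\psi$ always has density 1, while $S^B$ has no c.e. subset of density 1. Say that $B$ and $C$ are *coarsely equal* if $B\triangle C$ has density 0, where $\triangle$ is symmetric difference.

**Proposition 4.** If $B$ is not generically computable but is coarsely equal to a computable set $C$, then there is a density-1 set $A\le_g B$ that is not generically computable.

*Proof.* Put $y\in S^\psi$ iff $\psi(y)\!\downarrow=C(y)$. Since $C$ is computable, this is an enumeration operator, with axioms $(\langle y,1\rangle,\{\langle y,C(y)\rangle\})$. If $\psi$ is a generic description of $B$, then $y\notin S^\psi$ only when $\psi(y)\!\uparrow$ or $B(y)\ne C(y)$, so $S^\psi$ has density 1. By Fact 3, $A:=S^B=\{y:B(y)=C(y)\}$ has density 1 and $A\le_g B$. If $A$ were generically computable, Fact 2 would give a c.e. set $W\subseteq A$ of density 1, and then $C$ restricted to $W$ would be a partial computable generic description of $B$, a contradiction. $\square$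

What changes in general? The computability of $C$ was used twice: to *encode* (the operator recognizes $\psi(y)=C(y)$) and to *decode* (from $y\in W$ we read off $B(y)=C(y)$). In general $C$ may be more complicated, or there may be no reasonable $C$ at all. We now state the two theorems.

**Theorem 5.** If $B\subseteq\mathbb N$ is not generically computable, there is a density-1 set $A\le_g B$ that is not generically computable.

So the answer to the question is yes: every nonzero generic degree bounds a nonzero density-1 generic degree.

**Theorem 6.** Let $\mathbf b$ be a nonzero generic degree and $(\mathbf c_j)_{j\in\mathbb N}$ any countable family of nonzero generic degrees. Then there are $2^{\aleph_0}$ pairwise incomparable nonzero density-1 generic degrees $\mathbf a\le_g\mathbf b$ such that $\mathbf c_j\not\le_g\mathbf a$ for all $j$. In particular (taking some $\mathbf c_j=\mathbf b$), every nonzero $\mathbf b$ lies strictly above a nonzero density-1 degree. So there are no minimal generic degrees, and no countable set of nonzero degrees is coinitial in the nonzero degrees below $\mathbf b$.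

The proof of Theorem 5 splits according to whether $B$ is coarsely equal to some $\Delta^0_2$ set. Recall the classical limit lemma: $C$ is $\Delta^0_2$ if and only if there is a computable $\{0,1\}$-valued function $C_s(x)$ with $\lim_s C_s(x)=C(x)$ for all $x$.

Both cases occur. Let
$$R_e=\{y\ge1: 2^e\mid y,\ 2^{e+1}\nmid y\},$$
so that the $R_e$ partition $\{1,2,\dots\}$ and each has positive density. For $X\subseteq\mathbb N$ let $B_X=\bigcup_{e\in X}R_e$. If $B_X$ is generically computable via $\varphi$, then $\mathrm{dom}\,\varphi$ meets every $R_e$, and searching for $y\in R_e\cap\mathrm{dom}\,\varphi$ and reading $\varphi(y)$ computes $X$. So $B_X$ is not generically computable when $X$ is not computable. If $X$ is the halting set, $B_X$ is itself $\Delta^0_2$. If $B_X$ is coarsely equal to a $\Delta^0_2$ set $C$, then $e\in X$ iff $C$ contains more than half of $R_e\cap[0,n)$ for almost all $n$, and $e\notin X$ iff it contains less than half for almost all $n$. So $X$ and its complement are $\Sigma^0_2$ relative to $C$, and $X$ is $\Delta^0_3$. Hence for $X$ not $\Delta^0_3$, $B_X$ is coarsely equal to no $\Delta^0_2$ set.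

Throughout, $W_{e,s}$ are computable finite approximations of $W_e$, increasing in $s$, and $g{\restriction}l$ is the restriction of $g$ to $\{0,\dots,l-1\}$.

## 2. Sets coarsely equal to a limit of computable sets

Let $B$ be not generically computable and coarsely equal to the $\Delta^0_2$ set $C$, with computable approximation $C_s(x)$. We try to imitate Proposition 4.

Keeping $A=\{y:B(y)=C(y)\}$ fails outright: if $B$ is itself $\Delta^0_2$ and $C=B$, then $A=\mathbb N$.

The operator cannot recognize $C(y)$, but it can list guesses. So we might put $y$ into $S^\psi$ when $\psi(y)\in\{C_s(y):s\ge0\}$. The right value is always among the guesses, so $S^\psi$ has density 1. But an approximation may begin with $C_0(x)=0$ and $C_1(x)=1$ for all $x$. Then every guess occurs and again $A=\mathbb N$.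

We should therefore discard early guesses. For $x<m$, only the guesses from a stage $n$ on, at which $C{\restriction}m$ has settled, would leave exactly the right value. We cannot compute such an $n$. However, the last change of $C_s{\restriction}m$ is one of finitely many changes, and these can be listed as they occur. So we use *copies*: for each $m$ and each stage $n$ at which $C_s{\restriction}m$ changes, we reserve one block $L_k$. Each $y$ in that block stands for some $x<m$, and we put $y\in S^\psi$ iff $\psi(x)\in\{C_s(x):s\ge n\}$. In the block where $n$ is the last change, the guess set is $\{C(x)\}$, as we want. But this still fails, and for a clear reason: if $B=C$, then $C(x)$ is in every one of these guess sets, and $A=\{1,2,\dots\}$. Encoding now works. Decoding does not, because from $y\in W\subseteq A$ we learn only that $B(x)$ belongs to a set which we can list but never know to be completely listed.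

The way past this point is to make $W_e$ pay for its announcements. Reserve the block also for a particular index $e$, and *stop adding guesses at the moment when $y$ enters $W_e$*. From then on the guess set $V(y)$ is finite and known. By enumerating $y$, the set $W_e$ commits itself to the statement "$B(x)\in V(y)$". If the statement is true, we can decode. If it is false, we keep $y$ out of $A$ and $W_e\not\subseteq A$. There is one remaining danger: $W_e$ may make very many false statements, and then $A$ would lose density 1. But a single false statement already refutes $W_e\subseteq A$. Once one is found, we can put all later $y$ belonging to $e$ into $A$. And falsity can be recognized positively from $\psi$, because $V(y)$ is completely known.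

**Proposition 7.** Let $B$ be not generically computable and coarsely equal to a $\Delta^0_2$ set $C$. Then there is a density-1 set $A\le_g B$ that is not generically computable.

**Step 1: reserving the blocks.** The purpose is to attach to each block $L_k$ a triple $(e,m,n)$, computably, with $m$ small compared to $2^k$. For $m\ge1$ let
$$N_m=\{0\}\cup\{n\ge1: C_n{\restriction}m\ne C_{n-1}{\restriction}m\}.$$
Each $N_m$ is finite because $C_s{\restriction}m$ converges, and $\{(m,n):n\in N_m\}$ is computable. Let
$$G=\{(e,m,n): m\ge1,\ e\le m,\ n\in N_m\}.$$
List $G$ without repetition as $\tau_0,\tau_1,\dots$ as follows: at stage $s=1,2,\dots$ list all $(e,m,n)\in G$ with $\max(m,n)=s$. Each stage lists finitely many triples, and at least one, namely $(0,s,0)$. So after stage $k+1$ at least $k+1$ triples are listed, and $\tau_k$ is among them. Its second coordinate $m_k$ therefore satisfies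
$$1\le m_k\le k+1\le 2^k. \tag{1}$$
For each $m$ only finitely many triples in $G$ have second coordinate $m$, so $m_k\to\infty$.

For $y\in L_k$ with $\tau_k=(e,m,n)$ write $e(y)=e$ and $x(y)=y\bmod m$. All this is computable from $y$. Among the $2^k$ consecutive integers of $L_k$, each residue $x<m$ occurs $\lfloor 2^k/m\rfloor$ or $\lceil 2^k/m\rceil$ times. Since $2^k/m\ge1$ by (1), and $\lfloor t\rfloor\ge t/2$, $\lceil t\rceil\le 2t$ for $t\ge1$, we get
$$\frac{2^k}{2m}\ \le\ |\{y\in L_k:x(y)=x\}|\ \le\ \frac{2\cdot2^k}{m}\qquad(x<m). \tag{2}$$

**Step 2: the guess sets and the operator.** Here we define the rule "$y\in S^\psi$" and check that it is positive. For $y\in L_k$ with $\tau_k=(e,m,n)$ let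
$$V(y)=\{C_s(x(y)):\ s\ge n\ \text{ and }\ (s=n\ \text{ or }\ y\notin W_{e,s})\}. \tag{3}$$
The relation $v\in V(y)$ is c.e., and $V(y)\neq\emptyset$. If $y$ appears in $W_e$, say first in $W_{e,s_0}$, then only $s=n$ and those $s$ with $n\le s<s_0$ count in (3), so from then on $V(y)$ is completely computed. If $y\notin W_e$, then $V(y)=\{C_s(x(y)):s\ge n\}$ contains the limit $C(x(y))$.

For a partial function $\psi$ call $y\geq 1$ *$\psi$-wrong* if $y\in W_{e(y)}$, $\psi(x(y))\!\downarrow$, and $\psi(x(y))\notin V(y)$. For $y\ge 1$ put $y\in S^\psi$ iff

* (a) $\psi(x(y))\!\downarrow$ and $\psi(x(y))\in V(y)$, or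
* (b) there is a $\psi$-wrong $y'<y$ with $e(y')=e(y)$.

The axioms for (a) are $(\langle y,1\rangle,\{\langle x(y),v\rangle\})$ with $v\in V(y)$. The axioms for (b) are $(\langle y,1\rangle,\{\langle x(y'),v\rangle\})$ with $y'<y$, $e(y')=e(y)$, $y'\in W_{e(y)}$ and $v\in\{0,1\}\setminus V(y')$. The last condition can be decided once $y'$ has been seen in $W_{e(y)}$. So the axioms form a c.e. set, and each uses one pair of $\psi$.

**Step 3: $S^\psi$ has density 1.** We show this for every generic description $\psi$ of $B$, so that Fact 3 applies. Let
$$Z=\{x:\psi(x)\!\uparrow\ \text{or}\ B(x)\ne C(x)\},$$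
a union of two density-0 sets, hence of density 0. Let $y\in L_k\setminus S^\psi$, $x=x(y)$, and suppose $x\notin Z$, so $\psi(x)=B(x)=C(x)$.

If $y\notin W_{e(y)}$, then $\psi(x)=C(x)\in V(y)$, and (a) puts $y$ into $S^\psi$, a contradiction. So $y\in W_{e(y)}$. Since (a) fails and $\psi(x)\!\downarrow$, $y$ is $\psi$-wrong. Since (b) fails, no smaller number with the same value of $e(\cdot)$ is $\psi$-wrong. So $y$ is the least $\psi$-wrong number with its value of $e(\cdot)$.

All elements of $L_k$ have the same value of $e(\cdot)$, so at most one such $y$ lies in $L_k$. All other $y\in L_k\setminus S^\psi$ have $x(y)\in Z\cap[0,m_k)$, and by (2) there are at most $|Z\cap[0,m_k)|\cdot 2\cdot2^k/m_k$ of these. Hence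
$$\frac{|L_k\setminus S^\psi|}{2^k}\le\frac{2\,|Z\cap[0,m_k)|}{m_k}+2^{-k}\ \longrightarrow\ 0,$$
because $m_k\to\infty$ and $Z$ has density 0. By Fact 1, $S^\psi$ has density 1. By Fact 3, $A:=S^B$ has density 1 and $A\le_g B$.

**Step 4: a c.e. density-1 subset of $A$ makes only true announcements.** Suppose, toward a contradiction, that $A$ is generically computable. By Fact 2 there is $e$ with $W_e\subseteq A$ and $W_e$ of density 1. We claim that no $y$ with $e(y)=e$ is $B$-wrong. Otherwise let $y$ be the least such number. Then $y\in W_e\subseteq A=S^B$. But (a) fails for $y$ because $y$ is $B$-wrong, and (b) fails by minimality, so $y\notin S^B$, a contradiction. Since $B$ is total, this means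
$$y\in W_e,\ e(y)=e\quad\Longrightarrow\quad B(x(y))\in V(y). \tag{4}$$

**Step 5: decoding $B$.** We now read a generic description of $B$ from $W_e$. Define $\theta(x)=v$ if there is $y\in W_e$ with $e(y)=e$, $x(y)=x$ and $V(y)=\{v\}$. By (4), $v=B(x)$ for every such $y$, so $\theta$ is well defined and $\theta\subseteq B$. It is partial computable: once $y$ is seen in $W_e$, the whole of $V(y)$ is computable, so we can tell whether it is a singleton.

It remains to see that $\mathrm{dom}\,\theta$ has density 1. Let $m\ge\max(e,1)$, let $n=\max N_m$, and let $k=k(m)$ be such that $\tau_k=(e,m,n)$. The map $m\mapsto k(m)$ is injective, since $m$ is the second coordinate of $\tau_{k(m)}$. So $k(m)\to\infty$ as $m\to\infty$. By the choice of $n$, $C_s{\restriction}m=C_n{\restriction}m$ for all $s\ge n$, so by (3) $V(y)$ is the singleton $\{C_n(x(y))\}$ for every $y\in L_k$. Hence, if $x<m$ and $x\notin\mathrm{dom}\,\theta$, no $y\in L_k$ with $x(y)=x$ lies in $W_e$. By (2) there are at least $2^k/(2m)$ such $y$, and they are different for different $x$. So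
$$|[0,m)\setminus\mathrm{dom}\,\theta|\cdot\frac{2^{k}}{2m}\le|L_{k}\setminus W_e|,\qquad\text{that is,}\qquad \frac{|[0,m)\setminus\mathrm{dom}\,\theta|}{m}\le\frac{2\,|L_{k(m)}\setminus W_e|}{2^{k(m)}}.$$
The right side tends to 0 as $m\to\infty$, by Fact 1 and $k(m)\to\infty$. So $\theta$ is a partial computable generic description of $B$, a contradiction. $\square$

Notice that the decoding does not need to know which blocks are the good ones. A singleton $V(y)$ with $y\in W_e$ is reliable in *any* block of $e$. The good blocks are needed only to show that $\theta$ is defined often enough.

## 3. Sets coarsely equal to no $\Delta^0_2$ set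

Now there is no $C$ to compare $B$ with, and the previous argument has nothing to start from. But we have gained something: for every $\Delta^0_2$ set $q$, the set $B\triangle q$ does not have density 0. So it is not contained in the complement of $\mathrm{dom}\,\psi$, for any generic description $\psi$ of $B$, and there is $z$ with $\psi(z)\!\downarrow=B(z)\ne q(z)$. *Every generic description of $B$ sees that $B$ is not $q$.* Disagreement with $q$ is positive information, so we can use it in an operator.

A first attempt is to fix a computable $g$ and put the block $L_k$ into $S^\psi$ as soon as $\psi$ differs from $g$ at some $z<k$. Then $S^\psi$ is cofinite for every generic description $\psi$ of $B$. But $A=S^B$ is also cofinite, hence computable. The attempt fails because a fixed $g$ does not react to the c.e. set that we want to defeat.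

So think about one set $W_e$ that claims to be a subset of $A$, and let it compete only on $R_e$. To the piece $R_e\cap L_k$ we attach a clopen set $X_{e,k}\subseteq2^{\mathbb N}$ and arrange that, when $X_{e,k}\ne\emptyset$, the piece is in $A$ iff $B\notin X_{e,k}$. By enumerating an element of $R_e\cap L_k$, the set $W_e$ announces "$B\notin X_{e,k}$". The set of all $g\in 2^{\mathbb N}$ consistent with the announcements of $W_e$ is closed and can be approximated by a decreasing computable sequence of clopen sets. If $W_e\subseteq A$, it contains $B$, so it is nonempty, and its leftmost element $q_e$ is $\Delta^0_2$. We take the $X_{e,k}$ to be neighborhoods of the approximations to $q_e$. Then two things happen. First, $B$ is seen to differ from $q_e$, so almost all the pieces of $R_e$ go into $A$. Second, $W_e$ can never announce "$B\notin X_{e,k}$" for any $k$ with $q_e\in X_{e,k}$, because $q_e$ is consistent with all its announcements. If there are infinitely many such $k$, then $W_e$ misses infinitely many whole pieces $R_e\cap L_k$, and it does not have density 1.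

How small should the neighborhoods be? They must shrink, or else the difference between $\psi$ and $q_e$ will not be noticed. But if we take $X_{e,k}$ to be all $g$ extending $q_{e,k}{\restriction}k$, where $q_{e,k}$ is the $k$-th approximation, then $q_e$ might be in none of them. For example, the sequence $q_0=0^\infty$, $q_k=1^{k-1}0^\infty$ for $k\ge1$, is lexicographically nondecreasing with limit $1^\infty$, and $q_k{\restriction}k$ is wrong in its last bit for every $k\ge1$. The remedy is to trust only the part of $q_{e,k}$ that has not just changed: $X_{e,k}$ will be determined by the common part of $q_{e,k}$ and $q_{e,k-1}$, up to length $k$. In the example this common part is $1^{k-2}$ for $k\ge2$, and it is always right. In general it is right infinitely often, by Lemma 8(iii).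

**The recursion.** For each $e$ define, by recursion on $k$ and uniformly computably in $e$, clopen sets $T_{e,k},X_{e,k}\subseteq2^{\mathbb N}$ (each given by a finite set of strings). Put
$$T_{e,k}=\{g:\ g\notin X_{e,j}\ \text{for all } j<k\text{ with } W_{e,k}\cap R_e\cap L_j\ne\emptyset\}. \tag{5}$$
This uses only the $X_{e,j}$ with $j<k$. If $T_{e,k}=\emptyset$, let $X_{e,k}=\emptyset$. Otherwise let $q_{e,k}$ be the lexicographically least element of $T_{e,k}$. If $T_{e,k}$ consists of all the extensions of the strings in a nonempty finite set of strings of one common length, then $q_{e,k}=\sigma0^\infty$ for the least such string $\sigma$, so it is found computably. Since $W_{e,k}\subseteq W_{e,k+1}$, more restrictions are imposed at $k+1$ than at $k$, so $T_{e,k+1}\subseteq T_{e,k}$. In particular $q_{e,k-1}$ is defined whenever $q_{e,k}$ is and $k\ge1$. Let $l_{e,0}=0$, and for $k\ge1$ with $T_{e,k}\neq\emptyset$ let $l_{e,k}$ be the greatest $l\le k$ with $q_{e,k}{\restriction}l=q_{e,k-1}{\restriction}l$. Finally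
$$X_{e,k}=\{g:\ g{\restriction}l_{e,k}=q_{e,k}{\restriction}l_{e,k}\}. \tag{6}$$
For instance, $T_{e,0}=2^{\mathbb N}$, $q_{e,0}=0^\infty$ and $X_{e,0}=2^{\mathbb N}$.

**Lemma 8.** Suppose $T_{e,k}\ne\emptyset$ for all $k$. Then

* (i) $q_e=\lim_kq_{e,k}$ exists pointwise, is $\Delta^0_2$, and lies in $\bigcap_kT_{e,k}$;
* (ii) $l_{e,k}\to\infty$ as $k\to\infty$;
* (iii) $q_e\in X_{e,k}$ for infinitely many $k$.

*Proof.* (i) The least element of a smaller set is no smaller, so $q_{e,k}$ is lexicographically nondecreasing in $k$. Hence, for each $l$, the string $q_{e,k}{\restriction}l$ is nondecreasing in the finite lexicographic order on $\{0,1\}^l$, so it is eventually constant. The limit $q_e$ of this computable sequence is $\Delta^0_2$ by the limit lemma. For each $k$ we have $q_{e,k'}\in T_{e,k'}\subseteq T_{e,k}$ for all $k'\ge k$, and $T_{e,k}$ is closed, so $q_e\in T_{e,k}$.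

(ii) If $q_{e,k}{\restriction}l$ is constant for $k\ge k_1$, then $l_{e,k}\ge l$ for all $k\ge\max(l,k_1+1)$.

(iii) Given $k_0\ge1$, choose $k\ge k_0$ with $l_{e,k}$ minimal among $\{l_{e,k'}:k'\ge k_0\}$. For every $k'>k$ we have $l_{e,k'}\ge l_{e,k}$, and therefore $q_{e,k'}{\restriction}l_{e,k}=q_{e,k'-1}{\restriction}l_{e,k}$. By induction all $q_{e,k'}$ with $k'\ge k$ agree with $q_{e,k}$ below $l_{e,k}$, and hence so does the limit: $q_e{\restriction}l_{e,k}=q_{e,k}{\restriction}l_{e,k}$. By (6), $q_e\in X_{e,k}$. As $k_0$ was arbitrary, this happens for infinitely many $k$. $\square$

**Proposition 9.** Suppose $B$ is coarsely equal to no $\Delta^0_2$ set. Then there is a density-1 set $A\le_gB$ that is not generically computable.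

**Step 1: the operator.** We turn "$B\notin X_{e,k}$" into a positive rule. For $y\in R_e\cap L_k$ (every $y\ge1$ lies in exactly one such set) put
$$y\in S^\psi\iff X_{e,k}=\emptyset,\ \text{ or there is }z\in\mathrm{dom}\,\psi\text{ with } z<l_{e,k}\text{ and }\psi(z)\ne q_{e,k}(z). \tag{7}$$
The axioms are $(\langle y,1\rangle,\emptyset)$ in the first case, and $(\langle y,1\rangle,\{\langle z,1-q_{e,k}(z)\rangle\})$ with $z<l_{e,k}$ in the second. So this is an enumeration operator. Since $B$ is total, comparing (7) with (6) gives
$$y\in S^B\iff B\notin X_{e,k}\qquad(y\in R_e\cap L_k). \tag{8}$$

**Step 2: $S^\psi$ has density 1.** Let $\psi$ be a generic description of $B$. We first show, for each fixed $e$, that $R_e\cap L_k\subseteq S^\psi$ for almost all $k$.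

If some $T_{e,k}$ is empty, then $T_{e,k'}=\emptyset$ and $X_{e,k'}=\emptyset$ for all $k'\ge k$, and (7) puts $R_e\cap L_{k'}$ into $S^\psi$ for all of these. Otherwise Lemma 8 applies, and $q_e$ is $\Delta^0_2$. By hypothesis $B\triangle q_e$ does not have density 0, so it is not contained in the density-0 set $\mathbb N\setminus\mathrm{dom}\,\psi$. Thus there is $z\in\mathrm{dom}\,\psi$ with $\psi(z)=B(z)\ne q_e(z)$. For almost all $k$ we have $z<l_{e,k}$, by Lemma 8(ii), and $q_{e,k}(z)=q_e(z)$, by Lemma 8(i). For such $k$, (7) gives $R_e\cap L_k\subseteq S^\psi$.

Now fix $E$. For almost all $k$, $S^\psi$ contains $R_e\cap L_k$ for every $e<E$, so $L_k\setminus S^\psi\subseteq\{y\in L_k:2^E\mid y\}$, which has $2^{k-E}$ elements when $k\ge E$. So $|L_k\setminus S^\psi|/2^k\le2^{-E}$ for almost all $k$. Since $E$ is arbitrary, $S^\psi$ has density 1 by Fact 1. By Fact 3, $A:=S^B$ has density 1 and $A\le_gB$.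

**Step 3: $A$ has no c.e. subset of density 1.** By Fact 2 this shows that $A$ is not generically computable. Suppose $W_e\subseteq A$ has density 1. If $W_e\cap R_e\cap L_j\ne\emptyset$, then some $y\in R_e\cap L_j$ is in $A=S^B$, and $B\notin X_{e,j}$ by (8). So $B$ satisfies all the restrictions in (5), that is, $B\in T_{e,k}$ for all $k$. Hence all the $T_{e,k}$ are nonempty, and Lemma 8 applies.

Let $k$ be one of the infinitely many indices with $q_e\in X_{e,k}$. If $W_e\cap R_e\cap L_k\ne\emptyset$, then $W_{e,k'}\cap R_e\cap L_k\neq\emptyset$ for all large $k'>k$, so $T_{e,k'}\cap X_{e,k}=\emptyset$ by (5). This contradicts $q_e\in T_{e,k'}\cap X_{e,k}$. So $W_e\cap R_e\cap L_k=\emptyset$ for infinitely many $k$. For $k>e$, $L_k$ contains $2^{k-e}$ multiples of $2^e$ and $2^{k-e-1}$ multiples of $2^{e+1}$, so $|R_e\cap L_k|=2^{k-e-1}$. Hence $|L_k\setminus W_e|/2^k\ge2^{-e-1}$ for infinitely many $k$, and by Fact 1 $W_e$ does not have density 1, a contradiction. $\square$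

**Proof of Theorem 5.** Let $B$ be not generically computable. If $B$ is coarsely equal to some $\Delta^0_2$ set, apply Proposition 7. If not, apply Proposition 9. $\square$

Three remarks follow.

First, the operator of Section 3 is defined without reference to $B$. So one single enumeration operator works for all $B$ that are coarsely equal to no $\Delta^0_2$ set.

Second, by Step 2 with $\psi=B$, each $A\cap R_e$ there is cofinite in $R_e$. Thus every single piece of $A$ is computable, and what fails is uniformity in $e$.

Third, consider the nonuniform version of reducibility, where the operator may depend on $\psi$. Uniform reducibility implies it, and being generically computable is the same in both settings: apply the nonuniform definition to a partial computable $\psi$. So the conclusion of Theorem 5 holds for it as well.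

## 4. Strictness, antichains and cone avoidance below a nonzero degree

Theorem 5 alone does not give a degree *strictly* below $\mathbf b$. If $B$ already has density 1, for example, $A=B$ would satisfy its statement. To prove Theorem 6 we start from the density-1 set $A$ of Theorem 5 and *enlarge* it. Enlarging costs nothing as regards density and reducibility, by Fact 10(i) below. The freedom is in choosing which points outside $A$ to add and which to keep out forever.

Let $B\in\mathbf b$ and $C_j\in\mathbf c_j$. By Theorem 5 fix a density-1 set $A\le_gB$ that is not generically computable. Let $(\Psi_i)$ list all enumeration operators. For $S\subseteq\mathbb N$ let $1_S=\{\langle y,1\rangle:y\in S\}$. If $S$ has density 1, then $1_S$ is the graph of a generic description of $S$.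

**Fact 10.** (i) If $D\supseteq A$, then $D$ has density 1 and $D\le_gA\le_gB$. (ii) If $W$ is c.e. of density 1 and $F$ is finite, then $W\not\subseteq A\cup F$.

*Proof.* (i) $D$ has density 1 because $A$ does. For a generic description $\psi$ of $A$, the set $\{y:\psi(y)=1\}=A\cap\mathrm{dom}\,\psi$ is a density-1 subset of $D$. So the operator that passes on exactly the pairs $\langle y,1\rangle$ produces a generic description of $D$. (ii) Otherwise $W\setminus F$ would be a c.e. density-1 subset of $A$, against Fact 2. $\square$

**Definition (condition).** A *condition* is a pair $p=(I,O)$ of disjoint finite sets with $O\cap A=\emptyset$. A set $D$ is *compatible* with $p$ if $A\cup I\subseteq D\subseteq\mathbb N\setminus O$. A condition is extended by enlarging $I$ and $O$ finitely, so that the result is again a condition.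

So $I$ is the finite set of points promised to be *in* and $O$ the finite set promised to be *out*. For example, $D=A\cup I$ is always compatible with $(I,O)$. If $p'$ extends $p$, every set compatible with $p'$ is compatible with $p$. Therefore a requirement about all compatible sets, once ensured, persists. The largest compatible set is $\mathbb N\setminus O$, which is cofinite, hence computable. This makes every question below a question about a c.e. set.

**Step 1 (N$_e$): compatible sets do not contain $W_e$.** The requirement is: *if $W_e$ has density 1, then $W_e\not\subseteq D$ for all compatible $D$.* If $W_e$ has density 1, Fact 10(ii) gives $w\in W_e\setminus(A\cup I)$. Put $w$ into $O$. This is a condition, since $w\notin A\cup I$. If $W_e$ does not have density 1, nothing needs to be done.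

**Step 2 (P$_{i,j}$): avoiding $C_j$.** The requirement is: *for compatible $D$, $\Psi_i(1_D)$ is not the graph of a generic description of $C_j$.* Let $Y=\Psi_i(1_{\mathbb N\setminus O})$, a c.e. set. A c.e. graph of a generic description of $C_j$ would make $C_j$ generically computable, so $Y$ is not such a graph.

If some $u\in Y$ is not in the graph of $C_j$, choose a finite $E\subseteq\mathbb N\setminus O$ with $u\in\Psi_i(1_E)$ and add $E$ to $I$. Since $E\cap O=\emptyset$, this is a condition. Every compatible $D$ now contains $E$, so $u\in\Psi_i(1_D)$, and $\Psi_i(1_D)$ is not contained in the graph of $C_j$.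

Otherwise $Y$ is contained in the graph of $C_j$. As it is not the graph of a generic description of $C_j$, its domain does not have density 1. For compatible $D$ we have $D\subseteq\mathbb N\setminus O$, so $\Psi_i(1_D)\subseteq Y$, and the domain of $\Psi_i(1_D)$ does not have density 1 either. Nothing needs to be done.

**Step 3 (Q$_i$): incomparability.** Here we treat an ordered pair of conditions $p=(I_p,O_p)$, $q=(I_q,O_q)$, which belong to two sets built in parallel. The requirement is: *for $D_p$ compatible with $p$ and $D_q$ compatible with $q$, $\Psi_i(1_{D_p})$ is not the graph of a generic description of $D_q$.* Let $Y=\{y:\langle y,1\rangle\in\Psi_i(1_{\mathbb N\setminus O_p})\}$, a c.e. set.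

If $Y$ has density 1, use Fact 10(ii) to choose $y\in Y\setminus(A\cup I_q)$, and choose a finite $E\subseteq\mathbb N\setminus O_p$ with $\langle y,1\rangle\in\Psi_i(1_E)$. Add $E$ to $I_p$ and $y$ to $O_q$. Both results are conditions. Now $\langle y,1\rangle\in\Psi_i(1_{D_p})$ while $y\notin D_q$, for all compatible $D_p$, $D_q$.

If $Y$ does not have density 1, do nothing. Suppose $\Psi_i(1_{D_p})$ were the graph of a generic description $\varphi$ of $D_q$. Since $D_q\supseteq A$ has density 1, the set $\{y:\varphi(y)=1\}=D_q\cap\mathrm{dom}\,\varphi$ would have density 1. But it is contained in $Y$, because $D_p\subseteq\mathbb N\setminus O_p$. This is impossible.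

**Step 4: the tree of conditions.** We now meet all requirements for continuum many sets simultaneously. Build conditions $p_\sigma=(I_\sigma,O_\sigma)$ for $\sigma\in2^{<\omega}$, with $p_{\sigma0}$ and $p_{\sigma1}$ extending $p_\sigma$. Start with $(\emptyset,\emptyset)$ at the root. At level $n$, begin from the conditions inherited from level $n-1$ (for $n\ge1$) and perform, one after the other, the finitely many extensions that ensure (N$_e$) and (P$_{i,j}$) for all $e,i,j\le n$ and each $p_\sigma$ with $|\sigma|=n$, and (Q$_i$) for all $i\le n$ and all ordered pairs $(p_\sigma,p_\tau)$ with $\sigma\ne\tau$ of length $n$. Earlier successes persist under the later extensions. No effectiveness of this construction is needed.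

For $f\in2^{\mathbb N}$ let $D_f=A\cup\bigcup_nI_{f{\restriction}n}$. It is compatible with every $p_{f{\restriction}n}$. Clearly $A\cup I_{f{\restriction}n}\subseteq D_f$. Also $O_{f{\restriction}n}\cap A=\emptyset$, and for any $n'$, with $N=\max(n,n')$, we have $I_{f{\restriction}n'}\subseteq I_{f{\restriction}N}$ and $O_{f{\restriction}n}\subseteq O_{f{\restriction}N}$, which are disjoint. So $D_f\cap O_{f{\restriction}n}=\emptyset$.

**Step 5: reading off the theorem.** By Fact 10(i), $D_f$ has density 1 and $D_f\le_gB$. By (N$_e$) for all $e$, $D_f$ has no c.e. subset of density 1, so by Fact 2 it is not generically computable. For all $i,j$, (P$_{i,j}$) says that $\Psi_i$ does not send the generic description $1_{D_f}$ of $D_f$ to a generic description of $C_j$. So $C_j\not\le_gD_f$. Finally let $f\ne g$. For each $i$ there is $n\ge i$ with $f{\restriction}n\ne g{\restriction}n$, and (Q$_i$), applied to $p=p_{f{\restriction}n}$ and $q=p_{g{\restriction}n}$, shows that $\Psi_i$ does not send $1_{D_f}$ to a generic description of $D_g$. So $D_g\not\le_gD_f$, and by symmetry $D_f\not\le_gD_g$. Thus the degrees of the sets $D_f$ are $2^{\aleph_0}$ pairwise incomparable nonzero density-1 degrees below $\mathbf b$,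 and none of them bounds any $\mathbf c_j$.

For the "in particular" statements, include $\mathbf b$ among the $\mathbf c_j$. Then each $\mathbf a$ obtained satisfies $\mathbf a\le_g\mathbf b$ and $\mathbf b\not\le_g\mathbf a$, so it is strictly below $\mathbf b$, and $\mathbf b$ is not minimal among the nonzero degrees. If a countable set of nonzero degrees were coinitial in the nonzero degrees below $\mathbf b$, let $(\mathbf c_j)$ enumerate it. Each $\mathbf a$ obtained is a nonzero degree below $\mathbf b$ that bounds no $\mathbf c_j$, a contradiction. This proves Theorem 6. $\square$
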